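# Conjugacy in finitely generated closed subgroups of Thompson's group $F$

## 1. Closed subgroups of $F$ and their conjugacy problem

Products of maps are read from right to left: $(fg)(x)=f(g(x))$. A number is called dyadic if it lies in $\mathbb Z[\frac12]\cap[0,1]$; so $0$ and $1$ are dyadic.

**Definition (Thompson's group).** $F$ is the group of all piecewise-linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all of them dyadic and in $(0,1)$, and with all slopes integer powers of $2$. (These homeomorphisms are increasing, since their slopes are positive.)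

On each affine piece an element of $F$ has the form $x\mapsto 2^kx+c$ with $c$ dyadic up to an integer, i.e. $c\in\mathbb Z[\frac12]$: this holds on the first piece because $0\mapsto0$, and passes from piece to piece because the breakpoints are dyadic. So elements of $F$ permute the dyadic numbers, and also the non-dyadic ones.

**Definition (nodes and tree pairs).** A *node* is an interval $[m2^{-n},(m+1)2^{-n}]\subseteq[0,1]$. Its two halves are its *children*. The nodes form an infinite binary tree with root $[0,1]$. Two nodes are either nested or have disjoint interiors. The leaves of a finite binary tree (with root $[0,1]$) partition $[0,1]$ into nodes, and conversely every finite partition of $[0,1]$ into nodes is the set of leaves of a finite binary tree, whose inner vertices are the proper ancestors of the nodes of the partition.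

Every $f\in F$ maps the leaves of some finite binary tree affinely, in order, onto the leaves of another one. Indeed, on a piece $x\mapsto 2^kx+c$ the node $[m2^{-n},(m+1)2^{-n}]$ goes to an interval of length $2^{k-n}$ with left endpoint $2^{k-n}m+c$, which is a multiple of $2^{k-n}$ as soon as $n$ is large. Hence for large $n$ all nodes of length $2^{-n}$ are mapped affinely onto nodes.

*Examples.* The map $x_0$ sends
$$[0,\tfrac14]\to[0,\tfrac12],\qquad [\tfrac14,\tfrac12]\to[\tfrac12,\tfrac34],\qquad [\tfrac12,1]\to[\tfrac34,1]$$
affinely, with slopes $2,1,\frac12$. It satisfies $x_0(x)>x$ on $(0,1)$. A second map, $z$, will serve throughout. It is the identity on $[0,\frac12]$ and sends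
$$[\tfrac12,\tfrac9{16}]\to[\tfrac12,\tfrac58],\quad [\tfrac9{16},\tfrac58]\to[\tfrac58,\tfrac{21}{32}],\quad [\tfrac58,\tfrac34]\to[\tfrac{21}{32},\tfrac{11}{16}],\quad [\tfrac34,\tfrac78]\to[\tfrac{11}{16},\tfrac34],\quad [\tfrac78,1]\to[\tfrac34,1],$$
with slopes $2,\frac12,\frac14,\frac12,2$. On $[\frac58,\frac34]$ it is $x\mapsto(x+2)/4$, which fixes $\frac23$. To the left of $\frac23$, on $(\frac12,\frac23)$, we have $z(x)>x$ and on $(\frac23,1)$ we have $z(x)<x$ (compare the endpoints of the pieces). So the fixed points of $z$ are $[0,\frac12]\cup\{\frac23,1\}$, and $\frac23$ is not dyadic.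

**Definition (closure, closed subgroup).** Let $H\le F$. A function $f\in F$ is *piecewise-$H$* if $[0,1]$ has a finite subdivision with dyadic endpoints such that on each subinterval $f$ coincides with an element of $H$. The subgroup of all piecewise-$H$ functions is the *closure* $\mathrm{Cl}(H)$, and $H$ is *closed* if $\mathrm{Cl}(H)=H$. Subdividing further shows $\mathrm{Cl}(\mathrm{Cl}(H))=\mathrm{Cl}(H)$.

*Examples.* The group $\langle x_0\rangle$ is closed: if a piece equal to $x_0^i$ meets a piece equal to $x_0^j$ at $d\in(0,1)$, then $x_0^i(d)=x_0^j(d)$, so $i=j$, since $x_0^{i-j}$ has no fixed point in $(0,1)$ unless $i=j$. The group $Z=\langle z\rangle$ is closed as well: at a dyadic $d\in(\frac12,1)$ the same argument applies, because $d$ is not fixed by $z$, and on $[0,\frac12]$ all powers of $z$ agree. On the other hand, let $f$ act on $[0,\frac12]$ as a half-size copy of $x_0$ and on $[\frac12,1]$ as another one. Then $\langle f\rangle$ is not closed: $\mathrm{Cl}(\langle f\rangle)$ consists of all maps equal to $f^i$ on $[0,\frac12]$ and to $f^j$ on $[\frac12,1]$, a copy of $\mathbb Z^2$.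

**Definition (conjugacy problem).** Let $H\le F$, finitely generated or not. The *conjugacy problem in $H$* asks for an algorithm that, given two elements of $H$, presented as elements of $F$ (for example as words in a fixed finite generating set of $F$), decides whether they are conjugate in $H$. It is *undecidable* if there is no such algorithm. If $H$ is finitely generated, this is equivalent to the usual formulation with words in a finite generating set of $H$.

*Example.* In $\langle x_0\rangle$, $Z$ and $\mathrm{Cl}(\langle f\rangle)$, all abelian, two elements are conjugate iff they are equal, and equality of two elements of $F$ is decidable.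

Now the question, which is from Gili Golan and Mark Sapir, "On closed subgroups of the R. Thompson group $F$", arXiv:2105.00531 (2021). It is known that $F$ has a closed subgroup with undecidable conjugacy problem (and decidable membership problem). The known construction starts from a group $G$ with undecidable word problem, and it yields a subgroup that is not finitely generated when $G$ is torsion-free. *Does $F$ have a closed finitely generated subgroup with undecidable conjugacy problem?* The answer is no.

**Theorem 1.** Let $K\le F$ be finitely generated and $H=\mathrm{Cl}(K)$. Then membership in $H$ is decidable, and there is an algorithm which, given $a,b\in H$, decides whether $a,b$ are conjugate in $H$. In particular (take $K=H$) every closed finitely generated subgroup of $F$ has decidable conjugacy problem.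

**Theorem 2.** For $H=\mathrm{Cl}(K)$, $K$ finitely generated, it is decidable, given dyadic $0<p_1<\dots<p_n<1$ and $0<q_1<\dots<q_n<1$, whether some $h\in H$ satisfies $h(p_i)=q_i$ for all $i$.

For closed subgroups, finite generation cannot be dropped from Theorem 1, by the known example. The algorithms are non-uniform: for each fixed $H$ we show that an algorithm exists which uses a finite amount of correct information about $H$. We do not say how to find this information from $K$. Decidability for a fixed $H$ asks for no more.

From now on $K$ is finitely generated and $H=\mathrm{Cl}(K)$.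

## 2. Gluing, cutting and germs

Closedness is used only through the following facts.

**Fact 3 (gluing).** If $0=d_0<\dots<d_m=1$ are dyadic, $h_1,\dots,h_m\in H$, and $h_i(d_i)=h_{i+1}(d_i)$ for $0<i<m$, then the map equal to $h_i$ on $[d_{i-1},d_i]$ for all $i$ is in $H$.

It is in $F$ and piecewise-$H$, and $\mathrm{Cl}(H)=H$.

**Fact 4 (cutting).** If $g\in H$ fixes a dyadic $d$, then the map which is the identity on $[0,d]$ and $g$ on $[d,1]$ is in $H$; so is the map which is $g$ on $[0,d]$ and the identity on $[d,1]$. Passing to the first map is called *cutting $g$ at $d$*.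

If $g(v)=v$, put $\chi_v^\pm(g)=\log_2g'(v^\pm)$. On the stabilizer of $v$ these are homomorphisms to $\mathbb Z$, and $\chi_v^{\pm}(g)=0$ iff $g$ is the identity on a one-sided neighborhood of $v$. If $v$ is not dyadic, then $g$ is affine near $v$ and we write $\chi_v=\chi_v^+=\chi_v^-$; then $\chi_v(g)=0$ iff $g$ is the identity near $v$. By the chain rule $\chi^\pm_{h(v)}(hgh^{-1})=\chi^\pm_v(g)$. Two more elementary remarks:

$$\text{if } v \text{ is not dyadic and } \chi_v(g)\ne0,\text{ then } v \text{ is rational;}\tag{1}$$
$$g^l(v)=v\iff g(v)=v\qquad(l\neq0).\tag{2}$$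

For (1): $v=2^kv+c$ with $k\ne0$ and $c\in\mathbb Z[\frac12]$. For (2): $g$ is increasing, so if $g(v)>v$ then the iterates $g^l(v)$ increase, and similarly for $<$.

**Fact 5 (cutting at a fixed point).** Let $g\in H$ fix $v$, let $d_0<v$ be dyadic, and suppose that $v$ is dyadic, or $v$ is non-dyadic and $\chi_v(g)=0$. Then some $g'\in H$ is the identity on $[0,d_0]$ and agrees with $g$ on $[v,1]$.

If $v$ is dyadic, cut at $v$. Otherwise $g$ is the identity on $[d,v]$ for some dyadic $d\in(d_0,v)$; cut at $d$.

*Example.* The condition on $\chi_v$ cannot be omitted. In $Z$, the element $z$ fixes $\frac23$ with $\chi_{2/3}(z)=-2$. The map which is the identity on $[0,\frac23]$ and $z$ on $[\frac23,1]$ has a breakpoint at a non-dyadic number. Worse, no element of $Z$ other than $1$ is the identity on $[0,\frac58]$, so no $g'\in Z$ is the identity on $[0,\frac58]$ and agrees with $z$ on $[\frac23,1]$. Most of the work below deals with fixed points of this kind.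

Let us try Theorems 1 and 2 by hand where we can. For $H=F$, Theorem 2 always answers yes, since $F$ takes any increasing $n$-tuple of dyadic numbers in $(0,1)$ to any other. For $H=\langle x_0\rangle$, the sequence $x_0^n(p_1)$, $n\in\mathbb Z$, is increasing with limits $0$ and $1$, so at most one $n$ satisfies $x_0^n(p_1)=q_1$, it is found by a finite search, and we check it on the other points. For $H=Z$ the points in $(0,\frac12]$ are fixed; a dyadic $p>\frac12$ has a $Z$-orbit which runs monotonically from one end of $(\frac12,\frac23)$ or $(\frac23,1)$ to the other, and again a finite search suffices. As for conjugacy, suppose $h\in F$ commutes with $x_0$. Replacing $h$ by $x_0^nh$ we may assume that $h$ has slope $1$ at $0^+$, so $h$ is the identity on some $[0,\epsilon]$; from $h=x_0^nhx_0^{-n}$ it is the identity on $x_0^n[0,\epsilon]$ for every $n$, so $h=1$. So a conjugating element is determined, up to powers of the element that is conjugated, by its germ at one fixed point, and by nothing at all where the element is the identity. We return to this in Section 4, once we can recognize elements of $H$.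

## 3. Visible nodes

The purpose of this section is to attach to $H$ a finite automaton that describes how $H$ acts on nodes.

For nodes write $u\sim w$ if some $h\in H$ maps $u$ affinely onto $w$. This is an equivalence relation, and corresponding children of equivalent nodes are equivalent.

**Definition (visible nodes, labels).** Fix tree pairs for generators $k_1,\dots,k_r$ of $K$. Let $\mathcal N$ be the finite set of all vertices of these trees, together with the root. An element of $\mathcal N$ is *inner* if it is an inner vertex of one of the trees. A class of $\sim$ that meets $\mathcal N$ is *nonterminal* if it contains an inner element of $\mathcal N$, and *terminal* otherwise. The root is *visible*; if $v$ is visible and its class is nonterminal, then the children of $v$ are visible.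

By induction each visible node is equivalent to an element of $\mathcal N$: if $v\sim n'$ with $n'\in\mathcal N$ inner, the children of $v$ are equivalent to the children of $n'$, which lie in $\mathcal N$. So the class $\lambda(v)$ of a visible node, its *label*, is one of finitely many. The label determines whether $v$ is terminal, and if not, the labels of its children. With this finite table, visibility and labels are computable. Proper ancestors of visible nodes are visible and nonterminal; so distinct terminal visible nodes have disjoint interiors. A *visible tree* is a finite binary tree whose inner vertices are visible and nonterminal; then all its vertices are visible. The union of two visible trees is a visible tree. Let $O\subset(0,1)$ be the set of all endpoints in $(0,1)$ of visible nodes.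

*Example.* Let $K=H=\langle x_0\rangle$ with the tree pair above. The inner nodes are $[0,1]$, $[0,\frac12]$, $[\frac12,1]$. Applying $x_0$ we see $[0,\frac14]\sim[0,\frac12]$ (label $L$), $[\frac14,\frac12]\sim[\frac12,\frac34]$ (label $M$), $[\frac12,1]\sim[\frac34,1]$ (label $E$). Since elements of $F$ fix $0$ and $1$, a node with label $M$ is not equivalent to an inner node, so $M$ is terminal. The root splits into $L,E$; $L$ splits into $L,M$; $E$ splits into $M,E$. The visible nodes are $[0,1]$, $[0,2^{-n}]$, $[2^{-n-1},2^{-n}]$, $[1-2^{-n},1]$, $[1-2^{-n},1-2^{-n-1}]$ with $n\ge1$, and $O=\{2^{-n},1-2^{-n}:n\ge1\}$, which is one orbit of $x_0$. In $F$ itself, with generators $x_0$ and the map $x_1$ that is the identity on $[0,\frac12]$ and a half-size copy of $x_0$ on $[\frac12,1]$, all nodes are visible and nonterminal.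

For dyadic $p\in(0,1)$ let $m(p)$ be the node with midpoint $p$. It is the smallest node containing $p$ in its interior.

**Lemma 6.** Let $p\in(0,1)$ be dyadic. If $p\in O$, then $m(p)$ is visible and nonterminal, and $p$ is not interior to any terminal visible node. If $p\notin O$, then $p$ is interior to exactly one terminal visible node. Membership in $O$ is decidable.

*Proof.* Let $p\in O$. Among the nodes containing $p$ in their interior and having a visible descendant with endpoint $p$ (the root is one), let $u$ be the smallest; let $w$ be such a descendant of $u$. Then $w\ne u$. Let $c$ be the child of $u$ containing $w$. By minimality $p$ is not interior to $c$; as $p\in w\subseteq c$, the point $p$ is an endpoint of $c$ and interior to $u$, i.e. the midpoint of $u$. So $u=m(p)$, and it is a proper ancestor of the visible node $w$, hence visible and nonterminal. If $p$ were interior to a terminal visible $\tau$, then $\tau\supseteq m(p)$; but neither $\tau=m(p)$ nor $\tau\supsetneq m(p)$ is possible, since $m(p)$ is visible and nonterminal, and visible nodes are not properly contained in terminal visible ones.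

Let $p\notin O$. If $p$ were interior to no terminal visible node, then, going down from the root, all nodes containing $p$ in their interior would be visible and nonterminal, including $m(p)$, and its children would show $p\in O$. Uniqueness holds because distinct terminal visible nodes have disjoint interiors. To decide membership, go down the nodes that contain $p$ in their interior until one is terminal ($p\notin O$) or $m(p)$ is reached and is nonterminal ($p\in O$). $\square$

**Lemma 7.** Every $f\in H$ has a pair $(T,T')$ of visible trees such that $f$ maps each leaf $v$ of $T$ affinely onto the corresponding leaf $w$ of $T'$ (so $v\sim w$). Moreover $T$ can be chosen to contain any given visible tree. Hence $H(O)=O$, the breakpoints of $f$ lie in $O$, and $f$ maps terminal visible nodes affinely onto terminal visible nodes.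

*Proof.* **Step 1: elements of $K$.** We prove the first two sentences for $K$ by starting from the generators and passing to products. In the fixed tree pairs of the generators, the inner vertices are inner elements of $\mathcal N$; going down from the root, they are visible and nonterminal. So the trees are visible.

If $(T,T')$ is a pair as in the lemma, corresponding leaves $v\sim w$ are both terminal or both nonterminal. Splitting both when they are nonterminal gives a pair of the same kind. If $S$ is a visible tree, $T\cup S$ arises from $T$ by successively splitting nonterminal leaves; so $T$ can be enlarged to contain $S$, and likewise $T'$. The inverse of $f$ has the pair $(T',T)$. If $f$ has the pair $(T,T')$ and $g$ has $(S,S')$, enlarge so that $T'$ and $S$ both become $T'\cup S$; this gives a pair for $gf$. So all elements of $K$ are covered. Consequently an element of $K$ maps each terminal visible $\tau$ affinely onto a terminal visible node: choose $T$ with $\tau$ among its vertices; $\tau$ is a leaf, because inner vertices are nonterminal, and its image is visible with the same label.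

**Step 2: moving division points into $O$.** We want to write $f\in\mathrm{Cl}(K)$ as a piecewise-$K$ function with division points in $O\cup\{0,1\}$. Let $f$ equal $k_i'\in K$ on $[d_{i-1},d_i]$. A division point in $(0,1)\setminus O$ is interior to a terminal visible node $\tau$ by Lemma 6. Let $d_i,\dots,d_j$ be all the division points in the interior of $\tau$. For $i\le l\le j$, both $k'_l$ and $k'_{l+1}$ map $\tau$ affinely onto terminal visible nodes containing $f(d_l)$ in the interior. So these nodes are equal, and $k'_l=k'_{l+1}$ on $\tau$. Hence $k'_i=\dots=k'_{j+1}$ on $\tau$, and $f=k_i'$ on $[d_{i-1},\tau^+]$, where $\tau^+$ is the right endpoint of $\tau$. Thus $d_i,\dots,d_j$ may be replaced by the single division point $\tau^+\in O\cup\{1\}$. After finitely many such changes all $d_i$ are in $O\cup\{0,1\}$.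

**Step 3: elements of $H$.** Now we get the pair for $f$. Take a visible tree $S$ that contains the given one and has all $d_i$ as leaf endpoints; it exists because the nodes $m(d_i)$ with $0<d_i<1$ are visible and nonterminal, so they and their ancestors may be used as inner vertices. Each $k_i'$ has a pair whose first tree contains $S$; enlarging, all these first trees may be taken equal to one $T\supseteq S$. Each leaf of $T$ lies in some $[d_{i-1},d_i]$, so $f$ maps it affinely onto a visible node. The images partition $[0,1]$, so they are the leaves of a finite tree $T'$; its inner vertices are proper ancestors of visible nodes, so $T'$ is visible.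

**Step 4: the consequences.** Given $p\in O$, choose $T$ with $p$ as a leaf endpoint; then $f(p)$ is a leaf endpoint of $T'$, so $f(p)\in O$. With $f^{-1}$ this gives $H(O)=O$. Breakpoints of $f$ are leaf endpoints of $T$. Given a terminal visible node, choose $T$ with it as a vertex, hence a leaf; its image is visible with the same label. $\square$

**Lemma 8.**
(a) If $p,q\in O$ and $\lambda(m(p))=\lambda(m(q))$, then $q\in Hp$. So $O$ has finitely many $H$-orbits, and for $p,q\in O$ it is decidable whether $q\in Hp$.
(b) If $O$ accumulates at a non-dyadic $\xi$, then all nodes containing $\xi$ are visible and nonterminal; they form an infinite chain $v_0\supset v_1\supset\cdots$, each a child of the previous one. If $O$ accumulates from the right at a dyadic $\xi\in(0,1)$, then $\xi\in O$ and infinitely many visible nodes have left endpoint $\xi$.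
(c) For $\alpha<\beta$ in $O\cup\{0,1\}$ the interval $[\alpha,\beta]$ is, computably, a finite union of consecutive visible nodes. Such a partition may be refined by splitting nonterminal nodes.

*Proof.* (a) An element of $H$ mapping $m(p)$ affinely onto $m(q)$ maps $p$ to $q$. So each nonterminal label determines one $H$-orbit in $O$, and a finite table telling which nonterminal labels determine the same orbit decides the question. (The example $\langle x_0\rangle$ shows that the table is needed: there $m(\frac12)$, $m(\frac14)$, $m(\frac34)$ have three different labels and there is one orbit.)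

(b) By Lemma 6 the interior of a terminal visible node misses $O$. If not all nodes containing the non-dyadic $\xi$ were visible and nonterminal, going down from the root would give a terminal visible node with $\xi$ in its interior, a contradiction. For dyadic $\xi$: $\xi\in O$, since otherwise it is interior to a terminal visible node. So the right child of $m(\xi)$ is visible with left endpoint $\xi$. It is nonterminal, because $O$ accumulates at $\xi$ from the right; so its left child is visible with left endpoint $\xi$, and so on.

(c) Take a visible tree with leaf endpoints $\alpha,\beta$. $\square$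

**Lemma 9.** Let $d<d'$ be in $O\cup\{0,1\}$. For a piecewise-linear homeomorphism $q:[d,d']\to[e,e']\subseteq[0,1]$ with dyadic breakpoints and endpoints and with slopes powers of $2$, it is decidable whether $q$ is the restriction of an element of $H$. In particular ($[d,d']=[e,e']=[0,1]$) membership in $H$ is decidable, so $H$ can be enumerated.

*Proof.* By the computation in Section 1, we can compute $n_0$ such that $q$ maps every node of length at most $2^{-n_0}$ in $[d,d']$ affinely onto a node. By Lemma 8(c), partition $[d,d']$ into finitely many visible nodes each of which is terminal or of length at most $2^{-n_0}$. We claim that $q$ extends to an element of $H$ iff for each $v$ in the partition $q$ is affine on $v$, $q(v)$ is a visible node, and $\lambda(q(v))=\lambda(v)$. This can be checked.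

If the condition holds, each $v$ has an $h_v\in H$ mapping $v$ affinely onto $q(v)$, so $h_v=q$ on $v$. Glue these (Fact 3), using on $[0,d]$ and $[d',1]$ the elements for the first and the last node.

Conversely let $h\in H$ extend $q$. Take $(T,T')$ as in Lemma 7 for $h$, with $T$ containing a visible tree among whose leaves are the nodes of the partition. If $v$ in the partition is terminal, it is a leaf of $T$; so $h$ is affine on $v$, and $h(v)$ is visible and equivalent to $v$. If $v$ is not terminal, it has length at most $2^{-n_0}$, so $q$ maps it affinely onto a node $w$ and $w\sim v$. The leaves of $T$ inside $v$ go to visible nodes inside $w$, so $w$ is visible. $\square$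

## 4. From conjugacy to pairs of dyadic points

**Proposition 10.** Suppose that there is an algorithm which, given $\alpha<\beta$ and $\alpha'<\beta'$ in $O\cup\{0,1\}$, decides whether some $h\in H$ has $h(\alpha)=\alpha'$ and $h(\beta)=\beta'$. Then conjugacy in $H$ is decidable.

*Proof.* Let $a,b\in H$, and let $\mathrm{Fix}(a)$ be the fixed-point set of $a$. Let $D(a)$ consist of $0,1$ and the dyadic points of the boundary of $\mathrm{Fix}(a)$. This is a finite computable set.

**Step 1: the pieces of $a$.** We cut $[0,1]$ at $D(a)$ and describe what $a$ does on each interval.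

First, $D(a)\subset O\cup\{0,1\}$. Let $p\in(0,1)\setminus O$ be dyadic with $a(p)=p$. By Lemmas 6 and 7, $p$ is interior to a terminal visible $\tau$, and $a(\tau)$ is a terminal visible node containing $p$ in its interior. So $a(\tau)=\tau$, $a$ is affine on $\tau$, hence the identity there, and $p$ is not in the boundary of $\mathrm{Fix}(a)$.

Now let $d<d'$ be consecutive in $D(a)$. Either $a$ is the identity on $[d,d']$ (an *identity piece*) or $a$ has no dyadic fixed point in $(d,d')$ (an *active piece*). Indeed, a dyadic fixed point in $(d,d')$ is not in $D(a)$, so it is interior to $\mathrm{Fix}(a)$. An endpoint in $(0,1)$ of its component of $\mathrm{Fix}(a)$ has slope $1$ on the inner side and slope $\neq1$ on the outer side, so it is a breakpoint of $a$, dyadic, and in $D(a)$. So both endpoints of the component are in $D(a)$, and the component contains $[d,d']$.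

In an active piece, at every fixed point in $[d,d']$ the one-sided slopes of $a$ taken inside $[d,d']$ are $\ne1$; otherwise there would be an interval of fixed points, containing dyadic points of $(d,d')$. So the fixed points in an active piece are isolated, finite in number, and the ones in $(d,d')$ are non-dyadic and, by (1), rational.

**Step 2: treating the pieces separately.** If $hah^{-1}=b$ with $h\in H$, then $h\,\mathrm{Fix}(a)=\mathrm{Fix}(b)$; as $h$ preserves dyadicity, $hD(a)=D(b)$. Since $a$ preserves each of its pieces, Fact 3 shows: $a,b$ are conjugate in $H$ iff $|D(a)|=|D(b)|$ and for each pair of corresponding pieces $[d,d']$ of $a$ and $[e,e']$ of $b$ there is $h\in H$ with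
$$h(d)=e,\qquad h(d')=e',\qquad ha=bh\ \text{ on }[d,d'].\tag{3}$$
For (3), both pieces must be identity pieces or both active. For identity pieces, (3) is what the algorithm assumed in the proposition decides. Let both be active.

**Step 3: finitely many germs at $d$.** Let $d=\xi_0<\dots<\xi_r=d'$ be the fixed points of $a$ in $[d,d']$ and $e=\eta_0<\dots<\eta_r=e'$ those of $b$ in $[e,e']$. They are rational and computable. Their numbers must agree, and a solution $h$ of (3) maps $\xi_i$ to $\eta_i$. Let $k=\log_2a'(d^+)\ne0$; then $\log_2b'(e^+)=k$ is necessary. If $h$ solves (3), so does $b^nh$ for $n\in\mathbb Z$, since $b\in H$ fixes $e,e'$; and $\log_2(b^nh)'(d^+)=nk+\log_2h'(d^+)$. So it suffices to look, for each $j_0\in\{0,\dots,|k|-1\}$, for a solution with $\log_2h'(d^+)=j_0$. For each $j_0$ we compute the only possible candidate for $h$ on $[d,d']$, or find that there is none.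

**Step 4: crossing an interval $(\xi_i,\xi_{i+1})$.** We show that the germ of $h$ at $\xi_i^+$ determines $h$ up to $\xi_{i+1}$. Suppose that near $\xi_i^+$ necessarily $h(x)=A(x):=\eta_i+2^{j_i}(x-\xi_i)$. This is true for $i=0$. The slopes $a'(\xi_i^+)$ and $b'(\eta_i^+)$ must agree. For this interval we may replace both $a$ and $b$ by their inverses, because $ha=bh$ is equivalent to $ha^{-1}=b^{-1}h$; so let the common slope be $s<1$. Choose a rational $\sigma>0$ with $\sigma<\xi_{i+1}-\xi_i$, $2^{j_i}\sigma<\eta_{i+1}-\eta_i$, $a$ affine on $[\xi_i,\xi_i+\sigma]$ and $b$ affine on $[\eta_i,\eta_i+2^{j_i}\sigma]$. On $[\xi_i,\xi_i+\sigma]$ we have $Aa=bA$. For $x$ in this interval and $n$ large,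
$$b^nh(x)=h(a^nx)=A(a^nx)=\eta_i+2^{j_i}s^n(x-\xi_i)=b^n(A(x)),$$
so $h=A$ on all of $[\xi_i,\xi_i+\sigma]$. Since $a$ has no fixed points in $(\xi_i,\xi_{i+1})$ and $s<1$, we have $a(x)<x$ there, and $a^n(x)\to\xi_i$. Hence necessarily, on $(\xi_i,\xi_{i+1})$,
$$h(x)=b^{-n}\bigl(A(a^n(x))\bigr)\quad\text{for all }n\ge0\text{ with }a^n(x)\le\xi_i+\sigma.\tag{4}$$
The right side does not depend on $n$, because $Aa=bA$ on $[\xi_i,\xi_i+\sigma]$. On a compact subinterval one $n$ serves for all $x$, so (4) is explicitly computable, increasing and piecewise linear there. Its image is the union of the sets $b^{-n}(\eta_i,\eta_i+2^{j_i}\sigma]$, which is $(\eta_i,\eta_{i+1})$, since $b(y)<y$ on that interval. And $h(ax)=b^{-n}A(a^{n+1}x)=b\cdot b^{-(n+1)}A(a^{n+1}x)=bh(x)$. So (4) defines a homeomorphism $(\xi_i,\xi_{i+1})\to(\eta_i,\eta_{i+1})$ that conjugates $a$ to $b$.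

**Step 5: is the candidate affine near $\xi_{i+1}^-$?** Formula (4) may produce infinitely many breakpoints near $\xi_{i+1}$; we need a finite test. Write $\xi=\xi_{i+1}$, $\eta=\eta_{i+1}$. If $h$ is a restriction of an element of $F$, it is affine near $\xi^-$, so $a'(\xi^-)=b'(\eta^-)$ is necessary. Call the common value $s'$; then $s'>1$, because $a(x)<x$ to the left of $\xi$. Choose a rational $x_0\in(\xi_i,\xi)$ such that $a$ is affine on $[x_0,\xi]$ and $b$ is affine on $[h(x_0),\eta]$; to find it, apply $a^{-n}$ to a rational point $x_*$ of $(\xi_i,\xi)$, noting $a^{-n}(x_*)\to\xi$ and $h(a^{-n}x_*)=b^{-n}h(x_*)\to\eta$. Let $x_n=a^{-n}(x_0)$; it increases to $\xi$. Since $a[x_0,\xi]\supseteq[x_0,\xi]$, the map $a^{-1}$ is affine on $[x_0,\xi]$, a contraction toward $\xi$ with ratio $1/s'$; likewise $b^{-1}$ on $[h(x_0),\eta]$ toward $\eta$. We claim that $h$ is affine near $\xi^-$ iff for some constant $c$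
$$h(x)=\eta-c(\xi-x)\quad\text{on }[x_0,x_1],\tag{5}$$
and that then the formula holds on $[x_0,\xi]$.

If the formula holds on $[x_{n-1},x_n]$ and $x=a^{-1}(u)\in[x_n,x_{n+1}]$ with $u\in[x_{n-1},x_n]$, then $h(x)=b^{-1}h(u)=\eta-\frac1{s'}(\eta-h(u))=\eta-\frac c{s'}(\xi-u)=\eta-c(\xi-x)$. So (5) implies the formula on $[x_0,\xi]$. Conversely, if $h$ is affine near $\xi^-$, then $h(x)=\eta-c(\xi-x)$ on some $[x_n,\xi)$. For $x\in[x_0,\xi)$ we get $b^{-n}h(x)=h(a^{-n}x)=\eta-cs'^{-n}(\xi-x)$, while $b^{-n}h(x)=\eta-s'^{-n}(\eta-h(x))$; so $h(x)=\eta-c(\xi-x)$.

Thus affineness is a check on an explicit piecewise-linear map on $[x_0,x_1]$. Also $c$ must be a power of $2$. If one of the checks fails, there is no solution for this $j_0$.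

**Step 6: the end of the piece.** If $i+1<r$, then $\xi_{i+1}$ is non-dyadic, so $h$ must be affine on both sides with the same slope there; put $j_{i+1}=\log_2c$ and return to Step 4 with $i+1$. If $i+1=r$, we have the unique candidate, an explicit piecewise-linear homeomorphism $q:[d,d']\to[e,e']$ with finitely many breakpoints, conjugating $a|_{[d,d']}$ to $b|_{[e,e']}$. Check that its breakpoints are dyadic and its slopes are powers of $2$, and decide by Lemma 9 whether it is the restriction of an element of $H$; the lemma applies since $d,d'\in O\cup\{0,1\}$. A solution of (3) exists iff this succeeds for some $j_0$. $\square$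

So active pieces are under control, and what remains is the interval where $a$ does nothing: can $H$ take $(\alpha,\beta)$ to $(\alpha',\beta')$?

## 5. Label words, pair classes and an orbit criterion

The first thing to try is to compare labels.

**Remark 11.** Let $\alpha<\beta$ and $\alpha'<\beta'$ be in $O\cup\{0,1\}$. Some $h\in H$ has $h(\alpha)=\alpha'$, $h(\beta)=\beta'$ iff $[\alpha,\beta]$ and $[\alpha',\beta']$ have partitions into consecutive visible nodes with the same word of labels. If there are such partitions, glue elements that realize the pairs of corresponding nodes, using the first and the last of them outside $[\alpha,\beta]$. Conversely, given $h$, take $(T,T')$ from Lemma 7 with $\alpha,\beta$ among the leaf endpoints of $T$; the leaves of $T$ in $[\alpha,\beta]$ and their images are the partitions.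

For $\langle x_0\rangle$ this settles the matter for pairs in $O$: $[\frac14,\frac78]$ has the word $MMM$, and $M$ is terminal, so no refinement is possible; two pairs in $O$ are in the same orbit iff their words $M^n$ have the same length. In general, a "yes" is found by searching through partitions. But nonterminal nodes can be split again and again, and this procedure contains no moment at which a "no" may be announced. Here the approach stops.

To get a "no" we look for obstructions in the action. Move $\alpha$ to $\alpha'=t$ first; then we ask whether $\beta'$ is in the orbit of $\beta$ under the elements of $H$ that are the identity on $[0,t]$.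

**Definition ($G_t$, $\Phi_t$, orbitals).** For dyadic $t$ let $G_t=\{g\in H:g=\mathrm{id}\text{ on }[0,t]\}$ and $\Phi_t=\{v\in[t,1]:g(v)=v\ \forall g\in G_t\}$, a closed set containing $t$ and $1$. The components of $[t,1]\setminus\Phi_t$ are open intervals, called the *orbitals* of $G_t$.

*Example.* For $H=Z$: $G_{1/2}=Z$, $\Phi_{1/2}=\{\frac12,\frac23,1\}$, with orbitals $(\frac12,\frac23)$ and $(\frac23,1)$; and $G_{5/8}=1$, $\Phi_{5/8}=[\frac58,1]$. For $H=F$ and $0<t<1$: $\Phi_t=\{t,1\}$.

The following are immediate and will be used freely. If $t<t'$, then $G_{t'}\subseteq G_t$ and $\Phi_t\cap[t',1]\subseteq\Phi_{t'}$. For $h\in H$, $hG_th^{-1}=G_{h(t)}$ and $h\Phi_t=\Phi_{h(t)}$. A $G_t$-orbit in an orbital accumulates at both ends of it, because its supremum and infimum are fixed by $G_t$.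

**Definition (pair classes).** For $\alpha\le\beta$ in $O$ let $[\![\alpha,\beta]\!]$ be the $H$-orbit of the pair $(\alpha,\beta)$. If $h(\gamma)=\beta$ for some $h\in H$, put
$$[\![\alpha,\beta]\!]\cdot[\![\gamma,\delta]\!]=[\![\alpha,h(\delta)]\!].$$

*Example.* For $\langle x_0\rangle$, the class of a pair $\alpha<\beta$ in $O$ is given by its word $M^n$, and the product is concatenation.

The product is well defined. For fixed representatives, another choice of $h$ is $mh$ with $m\in H$, $m(\beta)=\beta$; cutting $m$ at $\beta$ gives an element of $H$ that maps $(\alpha,h\delta)$ to $(\alpha,mh\delta)$. If $(\gamma,\delta)$ is replaced by $(n\gamma,n\delta)$, use $hn^{-1}$; if $(\alpha,\beta)$ is replaced by $(n\alpha,n\beta)$, use $nh$ and get $(n\alpha,nh\delta)$. Clearly $[\![\alpha,\beta]\!][\![\beta,\gamma]\!]=[\![\alpha,\gamma]\!]$. The product is associative: three composable classes have representatives $(\alpha,\beta),(\beta,\gamma),(\gamma,\delta)$, and both products are $[\![\alpha,\delta]\!]$. Whether a product is defined depends only on the orbits of the endpoints. Finally, by cutting at $t$, for $t\in O$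 and $\beta,\beta'\in O$ larger than $t$,
$$[\![t,\beta]\!]=[\![t,\beta']\!]\iff\beta'\in G_t\beta.\tag{6}$$

Suppose some $f\in H$ maps $\beta$ to $\beta'$. There are two visible obstructions to $\beta'\in G_t\beta$: a point of $\Phi_t$ in the way, and the germ at the next point $y$ of $\Phi_t$. The next lemma says that there are no others.

**Lemma 12.** Let $t<\beta<\beta'$ in $O$, $f\in H$, $f(\beta)=\beta'$, $y=\min\Phi_t\cap[\beta,1]$. Then $\beta'\in G_t\beta$ iff $\beta<y$, $\beta'<y$, $f(y)=y$ and $\chi_y^-(f)\in\chi_y^-(G_t)$.

*Proof.* **Step 1: necessity.** Let $g\in G_t$, $g\beta=\beta'$. Then $\beta\notin\Phi_t$, so $y>\beta$, and $\beta'=g\beta<gy=y$. The element $h=g^{-1}f$ fixes $\beta$. Cutting $h$ at $\beta$ gives an element of $G_\beta\subseteq G_t$ that agrees with $h$ on $[\beta,1]$. Hence $hy=y$, so $fy=gy=y$, and $\chi_y^-(f)=\chi_y^-(g)+\chi_y^-(h)\in\chi_y^-(G_t)$.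

**Step 2: reducing sufficiency to a map that is the identity near $y$.** Let $(x,y)$ be the orbital containing $\beta$; it contains $\beta'$. Choose $g_1\in G_t$ with $\chi_y^-(g_1)=\chi_y^-(f)$. Then $g_1^{-1}f$ fixes $y$, is the identity just to the left of $y$, and maps $\beta$ to $\beta''=g_1^{-1}\beta'\in(x,y)$. It suffices to show $\beta''\in G_t\beta$; assume $\beta''\ne\beta$. Take a dyadic $\delta<y$ such that $g_1^{-1}f$ is the identity on $[\delta,y]$ and $\delta>\beta,\beta''$. Replacing $g_1^{-1}f$ by the identity on $[\delta,1]$ (Fact 4) and inverting if necessary, we get $k\in H$ with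
$$k=\mathrm{id}\text{ on }[\delta,1],\qquad k(a)=b,\qquad\{a,b\}=\{\beta,\beta''\},\qquad a<b<\delta.$$
Note $t\le x<a$. The trouble is that $k$ need not fix $t$. We want $b\in G_ta$.

**Step 3: classes that absorb.** We use a far-away copy of $a$, which $k$ does not move. Choose $g_2\in G_t$ with $a_2:=g_2a>\delta$. Put
$$U=[\![t,a]\!],\qquad X=[\![a,b]\!],\qquad e=[\![b,a_2]\!].$$
Since $k(a,a_2)=(b,a_2)$, also $e=[\![a,a_2]\!]$. So
$$Xe=[\![a,b]\!][\![b,a_2]\!]=[\![a,a_2]\!]=e,\qquad Ue=[\![t,a]\!][\![a,a_2]\!]=[\![t,a_2]\!]=U,$$
the last equality by applying $g_2$ to $(t,a)$. Let $t_1=k^{-1}(t)$; as $t<b$, $t_1<a$. Applying $k$, $[\![t_1,a]\!]=[\![t,b]\!]=UX$.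

**Step 4: $U=UX$.** If $t_1\le t$, put $Z_1=[\![t_1,t]\!]$; then $UX=[\![t_1,a]\!]=Z_1U$. So $U=Ue=UXe=Z_1Ue=Z_1U=UX$.

If $t_1>t$, put $Z_1=[\![t,t_1]\!]$; then $U=[\![t,t_1]\!][\![t_1,a]\!]=Z_1UX$. So $U=Ue=Z_1UXe=Z_1Ue=Z_1U$, and hence $U=(Z_1U)X=UX$.

Thus $[\![t,a]\!]=U=UX=[\![t,b]\!]$, and $b\in G_ta$ by (6). $\square$

To use the lemma we must compute $y=\min\Phi_t\cap[\beta,1]$ and the subgroup $\chi_y^-(G_t)$ of $\mathbb Z$.

## 6. Walking down from $\beta$ to $t$

Cover $[t,\beta]$ by visible nodes $[p_{i-1},p_i]$, $t=p_0<\dots<p_N=\beta$. At $p_N=\beta$ there is nothing to compute: $\min\Phi_\beta\cap[\beta,1]=\beta$. So it is natural to walk down, and to ask how $\Phi_p\cap[p',1]$ and $\Phi_{p'}$ are related when $[p,p']$ is one visible node. If $G_p$ fixes $p'$, cutting shows that they are equal. If not, elements of $G_p$ would have to be cut at $\omega=\min\Phi_p\cap[p',1]$. When $\omega$ is non-dyadic this can fail: for $Z$, with $p=\frac12$ and $p'=\frac58$ (the node $[\frac12,\frac58]$ is visible), $\omega=\frac23$, and we saw in Section 2 that $z$ cannot be cut. Fact 5 tells how bad it is: the only obstruction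 is $\chi_\omega\in\mathbb Z$, so one extra element repairs it.

**Lemma 13.** Let $[p,p']$ be a visible node, $0<p<p'<1$.
(1) If $p'\in\Phi_p$: $\Phi_p\cap[p',1]=\Phi_{p'}$, and $\chi_v^-(G_p)=\chi_v^-(G_{p'})$ for $v\in\Phi_p$, $v>p'$.
(2) If $p'\notin\Phi_p$, let $\omega=\min\Phi_p\cap[p',1]$, and let $g\in G_p$ be as follows: $g=1$ if $\omega$ is dyadic; otherwise $\chi_\omega(g)$ generates $\chi_\omega(G_p)$, with $g=1$ if this group is $0$. Then $\Phi_p\cap[p',1]=\Phi_{p'}\cap[\omega,1]\cap\mathrm{Fix}(g)$, and $\chi_v^-(G_p)=\chi_v^-(G_{p'})+\mathbb Z\chi_v^-(g)$ for $v\in\Phi_p$, $v>\omega$.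

*Proof.* (1) Every element of $G_p$ fixes $p'$; cutting it at $p'$ gives an element of $G_{p'}$ that agrees with it on $[p',1]$. Together with $G_{p'}\subseteq G_p$ this gives both claims.

(2) The inclusion "$\subseteq$" for $\Phi_p$ and "$\supseteq$" for the $\chi$-groups follow from $g\in G_p$, $G_{p'}\subseteq G_p$ and the definition of $\omega$. Let $\gamma\in G_p$; it fixes $\omega>p'$. Choose $k=0$ if $\omega$ is dyadic, and otherwise $k$ with $\chi_\omega(\gamma)=k\chi_\omega(g)$. Then $\gamma g^{-k}$ satisfies the hypothesis of Fact 5 with $v=\omega$, $d_0=p'$; so it agrees on $[\omega,1]$ with some $\gamma'\in G_{p'}$. Thus $\gamma=\gamma'g^k$ on $[\omega,1]$. So $\gamma$ fixes every point of $\Phi_{p'}\cap[\omega,1]\cap\mathrm{Fix}(g)$, and $\chi_v^-(\gamma)=\chi_v^-(\gamma')+k\chi_v^-(g)$ for $v\in\Phi_p$, $v>\omega$. $\square$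

*Example.* For $Z$ and the node $[\frac12,\frac58]$: $\omega=\frac23$, $g=z$, and indeed $\Phi_{1/2}\cap[\frac58,1]=\{\frac23,1\}=[\frac23,1]\cap\mathrm{Fix}(z)$.

There are finitely many labels, and the data $\omega,g$ can be transported by $H$ from one node to any other node with the same label. So the walk looks like an algorithm that needs finite information. It has one gap: at each step we must compare $\omega$ with $\beta$, and later evaluate elements of $H$ at such points. About $\omega$ we know only that it is the end of an orbital of some $G_p$. If $\omega$ is rational, all these comparisons are exact computations.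

## 7. Ends of orbitals are rational

**Proposition 14.** Let $t\in O$, and let $B=(x,\omega)$ be an orbital of $G_t$ meeting $O$. Then $\omega$ is rational.

By (1) it is enough to find an element of $H$ that fixes the non-dyadic point $\omega$ with slope $\ne1$. Such an element should come from the chain of visible nodes shrinking to $\omega$: two of them have the same label, so some $h\in H$ maps one affinely onto a smaller one. The difficulty is to make $h$ fix $\omega$. That happens if $\omega$ can be recognized from the node in an $H$-invariant way.

*Proof.* Assume that $\omega$ is non-dyadic. If $\chi_\omega(G_t)\ne0$ we are done by (1); so assume $\chi_\omega(G_t)=0$. Since $H(O)=O$ and $G_t$-orbits accumulate at the ends of $B$, the set $O\cap B$ accumulates at both ends of $B$. For $b\in O\cap B$ we have $\omega\in\Phi_t\cap[b,1]\subseteq\Phi_b$.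

### Case I: for every $b\in O\cap B$, $\Phi_b$ does not accumulate at $\omega$ from the left

For $b\in O\cap B$ put $y(b)=\max\Phi_b\cap[b,\omega)$. It exists, since the set contains $b$, and $\Phi_b$ is closed and does not accumulate at $\omega$ from the left.

**Step 1: constancy of $y(b)$.** We need to know how $y(b)$ changes when $b$ moves to the right. Let $b\le b'$ in $O\cap B$ with $b'\le y:=y(b)$. Then $y\in\Phi_{b'}$. The claim is that $y(b')=y$ in each of these cases: (α) $y$ is dyadic; (β) $y$ is non-dyadic and $\chi_y(G_b)=0$; (γ) $y$ is non-dyadic and $\chi_y(G_{b'})\ne0$.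

It suffices that every $w\in\Phi_{b'}$ with $w\ge y$ is in $\Phi_b$: then $y(b')\ge y$ lies in $\Phi_b$, so $y(b')\le y(b)=y$. Let $\gamma\in G_b$; we show $\gamma w=w$. In case (α), cutting $\gamma$ at $y$ gives an element of $G_y\subseteq G_{b'}$, so $\gamma w=w$. In the other cases $b'<y$. In case (β), by Fact 5 with $d_0=b'$, $\gamma$ agrees on $[y,1]$ with an element of $G_{b'}$, so $\gamma w=w$. In case (γ), take $\delta\in G_{b'}$ with $\chi_y(\delta)=l\ne0$, and let $\chi_y(\gamma)=k$. Then $\chi_y(\gamma^l\delta^{-k})=0$, so by Fact 5 $\gamma^l\delta^{-k}$ agrees on $[y,1]$ with an element of $G_{b'}$ and fixes $w$. As $\delta w=w$, $\gamma^lw=w$, and $\gamma w=w$ by (2).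

**Step 2: a finite set attached to a node.** The only way to lose constancy is that $\chi_y$ becomes zero as $b$ moves right. We show that this happens at finitely many points $y$ for each node. For a visible nonterminal node $v=[b,a]$ with $b\in O$ and midpoint $c$, let $Y(v)$ be the set of non-dyadic $y\in\Phi_b\cap(c,1)$ with $\chi_y(G_b)\ne0=\chi_y(G_c)$. We claim that $Y(v)$ is finite. First,
$$\text{if }y\in Y(v),\ \gamma\in G_b,\text{ and }\gamma\text{ fixes a dyadic point of }[c,y),\text{ then }\chi_y(\gamma)=0,\tag{7}$$
because cutting $\gamma$ there gives an element of $G_c$ that agrees with $\gamma$ near $y$.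

Fix $y_0\in Y(v)$ (if there is any) and $g\in G_b$ with $a_0:=\chi_{y_0}(g)\ne0$. We show $\chi_y(g)\ne0$ for every $y\in Y(v)$. If $y<y_0$ and $\chi_y(g)=0$, then $g$ fixes dyadic points near $y$, which lie in $[c,y_0)$, contradicting (7) for $y_0$. If $y>y_0$, take $\gamma\in G_b$ with $\chi_y(\gamma)\ne0$. Then $a':=\chi_{y_0}(\gamma)\ne0$, since otherwise $\gamma$ fixes dyadic points near $y_0$ in $[c,y)$, contradicting (7) for $y$. Now $\chi_{y_0}(g^{a'}\gamma^{-a_0})=0$, so $g^{a'}\gamma^{-a_0}$ is the identity near $y_0$, and (7) for $y$ gives $a'\chi_y(g)=a_0\chi_y(\gamma)\ne0$. So all points of $Y(v)$ are isolated fixed points of the single piecewise-linear map $g$, and there are finitely many.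

Let $W(v)$ be the finite set consisting of $\min\Phi_b\cap(c,1]$ and of $\min\Phi_b\cap(y,1]$ for $y\in Y(v)$, whenever these minima exist. *Example:* for $Z$ and $v=[\frac12,\frac34]$, $c=\frac58$, we have $Y(v)=\{\frac23\}$ and $W(v)=\{\frac23,1\}$.

If $h\in H$ maps $v$ affinely onto a visible node $v'=[b',a']$ with midpoint $c'$, then $hb=b'$, $hc=c'$, $hG_bh^{-1}=G_{b'}$, $hG_ch^{-1}=G_{c'}$, $h\Phi_b=\Phi_{b'}$ and $\chi_{hy}(hgh^{-1})=\chi_y(g)$. Hence $hY(v)=Y(v')$ and $hW(v)=W(v')$.

**Step 3: $\omega$ is in infinitely many of the sets $W(v_k)$.** Let $v_k=[b_k,a_k]\ni\omega$ be the chain of Lemma 8(b), $c_k$ the midpoint of $v_k$. Since $b_k\to\omega$, we have $b_k\in O\cap B$ for $k\ge k_0$; write $y_k=y(b_k)$. We claim that for every $k\ge k_0$ there is $m\ge k$ with $\omega\in W(v_m)$.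

Let $M\ge k$ be the largest index with $b_M\le y_k$; it exists, as $b_k\le y_k<\omega$ and $b_m\to\omega$. Then $b_{M+1}\ne b_M$, so $b_{M+1}=c_M$ and $y_k<c_M<\omega$.

If $y_M\le c_M$, then $\Phi_{b_M}$ has no point in $(c_M,\omega)$, so $\omega=\min\Phi_{b_M}\cap(c_M,1]\in W(v_M)$.

Otherwise $y_M>c_M>y_k$. So constancy fails for the pair $(b_k,b_M)$, although $b_k\le b_M\le y_k$. By Step 1, $M>k$, $y_k$ is non-dyadic, $\chi_{y_k}(G_{b_k})\ne0=\chi_{y_k}(G_{b_M})$; and $b_M<y_k$ because $y_k$ is non-dyadic. Let $j\in(k,M]$ be minimal with $\chi_{y_k}(G_{b_j})=0$. Then $\chi_{y_k}(G_{b_{j-1}})\ne0$. So $b_j\ne b_{j-1}$, that is $b_j=c_{j-1}$; and case (γ) of Step 1 for $(b_k,b_{j-1})$ gives $y_{j-1}=y_k$. As $c_{j-1}=b_j\le b_M<y_k$, we get $y_k\in Y(v_{j-1})$. Since $y_k=y_{j-1}$ is the last point of $\Phi_{b_{j-1}}$ before $\omega$, we have $\omega=\min\Phi_{b_{j-1}}\cap(y_k,1]\in W(v_{j-1})$, and $j-1\ge k$.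

**Step 4: pigeonhole.** We now get the element of $H$ that fixes $\omega$. There are infinitely many $m\geq k_0$ with $\omega\in W(v_m)$. For each label that occurs among these $v_m$ choose one of them as representative, and for each such $m$ an element $\rho_m\in H$ mapping the representative $r$ of the label of $v_m$ affinely onto $v_m$. Then $\rho_m^{-1}\omega\in W(r)$, a finite set. So there are $m<l$ with the same label and $\rho_m^{-1}\omega=\rho_l^{-1}\omega$. The element $h=\rho_l\rho_m^{-1}\in H$ maps $v_m$ affinely onto $v_l\subsetneq v_m$ and fixes $\omega$. As $\omega$ is interior to $v_m$ and the slope there is $<1$, $\chi_\omega(h)\ne0$, and $\omega$ is rational by (1).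

### Case II: for some $b\in O\cap B$, $\Phi_b$ accumulates at $\omega$ from the left

Here $\omega$ cannot be recognized as a first point after a gap, and we look at the other end $x$ of the orbital. First, $\Phi_{b''}$ accumulates at $\omega$ from the left for every $b''\in O\cap B$: choose $g\in G_t$ with $gb<b''$; then $\Phi_{gb}=g\Phi_b$ accumulates at $g\omega=\omega$ from the left, and $\Phi_{gb}\cap[b'',1]\subseteq\Phi_{b''}$.

**Step 5: $\chi_x^+(G_t)\neq0$ is impossible.** The purpose is to find $b\in O\cap B$ such that $\Phi_b$ misses a left neighborhood of $\omega$. Let $\chi_x^+(G_t)=k\mathbb Z$, $k>0$. Choose $g\in G_t$ with $\chi_x^+(g)=-k$, and $c\in O\cap B$ with $g$ affine on $[x,c]$. Put $c_i=g^ic$; then $c_i\downarrow x$. Put $E=[\![c_1,c]\!]$. Since $g^{i-1}(c_1,c)=(c_i,c_{i-1})$, we have $[\![c_i,c]\!]=E^i$ for $i\ge1$.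

Recall that $g$ is the identity near $\omega$, because $\chi_\omega(G_t)=0$. Let $d=\gamma c$ with $\gamma\in G_t$ and $d>c$ so close to $\omega$ that $gd=d$. Put $U=[\![c,d]\!]$. Applying $g$ to $(c,d)$ we get $U=[\![c_1,d]\!]=EU$. For some $j\in\mathbb Z$, $\chi_x^+(\gamma)=\chi_x^+(g^j)$, so $\gamma=g^j$ on a right neighborhood of $x$. Thus for large $i$, $\gamma(c_i,c)=(c_{i+j},d)$ with $i+j\ge1$, and
$$E^i=[\![c_i,c]\!]=[\![c_{i+j},d]\!]=[\![c_{i+j},c]\!][\![c,d]\!]=E^{i+j}U=U.$$
So $E^i$ is eventually constant: $E^i=\varepsilon$ for all $i\ge i_*$, for some $i_*\ge1$ and some $\varepsilon$. And $U=\varepsilon$ for every choice of $d$ as above. With $b=c_{i_*}$ we get $[\![b,c]\!]=\varepsilon$ and $[\![b,d]\!]=E^{i_*}U=U=\varepsilon$. By (6) there is $\eta\in G_b$ with $\eta c=d>c$. Then $\Phi_b\cap[c,d]=\emptyset$: if $v\in[c,d]$ is fixed by $\eta$, then $v=\eta v\ge\eta c=d$, so $v=d=\eta c$; now $\eta v=v=\eta c$ gives $v=c$, contradicting $d>c$. Here $b,c$ do not depend on $d$, and $d$ can be taken arbitrarily close to $\omega$. So $\Phi_b\cap[c,\omega)=\emptyset$, although $\Phi_b$ accumulates at $\omega$ from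 the left. This is a contradiction.

**Step 6: if $\chi_x^+(G_t)=0$, some $h\in H$ shrinks toward $x$ and fixes $\omega$.** Now we use the chain of nodes at $x$ instead of $\omega$. Suppose first that $x$ is dyadic. We have $0<t\le x<1$, so by Lemma 8(b) $x\in O$ and there are two visible nodes with left endpoint $x$, of different lengths and with the same label. An element of $H$ mapping one affinely onto the other fixes $x$; cutting it at $x$ gives an element of $G_x\subseteq G_t$ with nonzero $\chi_x^+$, a contradiction.

So $x$ is non-dyadic, $x>t$, and every $\gamma\in G_t$ is the identity near $x$. Let $w_m=[b'_m,a'_m]\ni x$ be the chain of Lemma 8(b). For large $m$, $b_m'>t$ and $a_m'\in B$. By Fact 5 (with $v=x$, $d_0=b'_m$) each $\gamma\in G_t$ agrees on $[x,1]$ with an element of $G_{b_m'}$; and $G_{b'_m}\subseteq G_t$. So $\Phi_{b_m'}\cap[x,1]=\Phi_t\cap[x,1]$. As $\Phi_t$ contains $x,\omega$ and misses $(x,\omega)$,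
$$x=\max\Phi_{b_m'}\cap[b_m',a_m'],\qquad\omega=\min\Phi_{b_m'}\cap[a_m',1].$$
For large $m<l$ with the same label take $h\in H$ mapping $w_m$ affinely onto $w_l$. Then $h\Phi_{b'_m}=\Phi_{b'_l}$, and the two formulas give $hx=x$ and $h\omega=\omega$.

**Step 7: this $h$ has nontrivial germ at $\omega$.** If $\chi_\omega(h)\ne0$, then $\omega$ is rational by (1), as desired. Suppose $\chi_\omega(h)=0$. Take a dyadic $d\in B$ with $h=\mathrm{id}$ on $[d,\omega]$, and let $h_1=h$ on $[0,d]$ and $h_1=\mathrm{id}$ on $[d,1]$; $h_1\in H$ by Fact 4. Take $b\in O\cap(x,\min(a'_m,d))$. On $[x,b]$ the map $h_1=h$ is affine with slope $<1$ and fixes $x$, so $b_i:=h_1^ib\downarrow x$. Then $\Phi_{b_i}=h_1^i\Phi_b$, and since $h_1$ is the identity on $[d,1]$, $\Phi_{b_i}\cap[d,1]=\Phi_b\cap[d,1]$. Since $\Phi_b$ accumulates at $\omega$ from the left, pick $v\in\Phi_b\cap(d,\omega)$; then $v\in\Phi_{b_i}$ for all $i$. But $v\in B$, so some $\gamma\in G_t$ moves $v$. For large $i$ we have $\gamma=\mathrm{id}$ on $[x,b_i]$, and cutting $\gamma$ at $b_i$ gives an element of $G_{b_i}$ that moves $v$. This is a contradiction. $\square$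

## 8. Orbits of pairs and tuples, and the two theorems

We can now run the walk of Section 6. For every label of visible nodes with both endpoints in $(0,1)$ fix a representative $[p,p']$; then $p,p'\in O$. As finite information record whether $p'\in\Phi_p$, and, if $p'\notin\Phi_p$, the following data:

* the number $\omega=\min\Phi_p\cap[p',1]$, which is rational by Proposition 14, as the end of the orbital of $G_p$ containing $p'\in O$;
* an element $g\in G_p$ as in Lemma 13(2);
* the generator $m\ge0$ of $\chi_\omega^-(G_p)$.

For any other visible node $[q,q']\subset(0,1)$ with the same label, search for $\rho\in H$ mapping $[p,p']$ affinely onto it; it exists, and $H$ is enumerable by Lemma 9. Since $\rho p=q$, $\rho p'=q'$, $\rho G_p\rho^{-1}=G_q$, $\rho\Phi_p=\Phi_q$ and $\chi$ is invariant under conjugation, $\rho(\omega)$, $\rho g\rho^{-1}$, $m$ have the same meaning for $[q,q']$; and $\rho(\omega)$ is rational. Below, $\omega,g,m$ are the data of the node under consideration.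

**Lemma 15.** Given $t<\beta$ in $O$, one can compute $y=\min\Phi_t\cap[\beta,1]$ (a rational number) and, if $y>\beta$, the generator $n\ge0$ of $\chi_y^-(G_t)$.

*Proof.* Decompose $[t,\beta]$ into visible nodes $[p_{i-1},p_i]$, $t=p_0<\dots<p_N=\beta$. Let $y_i=\min\Phi_{p_i}\cap[\beta,1]$ and, if $y_i>\beta$, let $n_i\ge0$ generate $\chi_{y_i}^-(G_{p_i})$. We have $y_N=\beta$. We pass from $i$ to $i-1$ with the data of $[p_{i-1},p_i]$; note $p_i\le\beta$.

**Case (a): $p_i\in\Phi_{p_{i-1}}$.** By Lemma 13(1), $y_{i-1}=y_i$, and $n_{i-1}=n_i$ if $y_i>\beta$.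

**Case (b): $p_i\notin\Phi_{p_{i-1}}$ and $\beta<\omega$.** By the definitions of $\omega$ and $m$, $y_{i-1}=\omega$ and $n_{i-1}=m$.

**Case (c): $p_i\notin\Phi_{p_{i-1}}$, $\beta\ge\omega$ and $g(y_i)=y_i$.** By Lemma 13(2), $\Phi_{p_{i-1}}\cap[\beta,1]=\Phi_{p_i}\cap[\beta,1]\cap\mathrm{Fix}(g)$. So $y_{i-1}=y_i$, and $n_{i-1}=\gcd(n_i,\chi_{y_i}^-(g))$ if $y_i>\beta$.

**Case (d): $p_i\notin\Phi_{p_{i-1}}$, $\beta\ge\omega$ and $g(y_i)\ne y_i$.** Then $g\ne1$, so $\omega$ is non-dyadic, $\beta>\omega$, and $\kappa:=\chi_\omega(g)\ne0$. Also $p_i<\omega\in\Phi_{p_i}$. We have to find the first point of $\Phi_{p_i}\cap[\beta,1]$ fixed by $g$, knowing only the first point of $\Phi_{p_i}\cap[\beta,1]$; we show that $g$ carries this point along inside $\Phi_{p_i}$.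

First, $\chi_\omega(G_{p_i})=0$. Otherwise there is $\delta\in G_{p_i}\subseteq G_{p_{i-1}}$ with $\chi_\omega(\delta)=l\kappa$, $l\ne0$. By Fact 5, $\delta g^{-l}$ agrees on $[\omega,1]$ with an element of $G_{p_i}$, so it fixes $y_i$. As $\delta y_i=y_i$, we get $g^{-l}y_i=y_i$, so $gy_i=y_i$ by (2), a contradiction.

Second, $\Phi_{p_i}\cap[\omega,1]$ is invariant under $g$ and $g^{-1}$. For $\delta\in G_{p_i}$ we have just seen that $\delta$ is the identity near $\omega$, so $g^{\pm1}\delta g^{\mp1}$ is the identity near $\omega$. By Fact 5 with $d_0=p_i$ it agrees on $[\omega,1]$ with an element of $G_{p_i}$, so it fixes each $v\in\Phi_{p_i}\cap[\omega,1]$. Hence $\delta$ fixes $g^{\mp1}v$.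

Let $e'=\min\mathrm{Fix}(g)\cap[y_i,1]$; it is $>y_i$. It is a boundary point of $\mathrm{Fix}(g)$, or $1$; hence it is a breakpoint of $g$, or $1$, or an isolated fixed point near which $g$ is affine of slope $\ne1$. In each case it is rational, and it is computable. One of the sequences $g^ky_i$, $g^{-k}y_i$ ($k\to\infty$) increases, and its limit, a fixed point of $g$, is $e'$. The sequence stays in the closed set $\Phi_{p_i}\cap[\omega,1]$, so $e'\in\Phi_{p_i}$. By Lemma 13(2), $y_{i-1}=\min\Phi_{p_i}\cap[\beta,1]\cap\mathrm{Fix}(g)=e'$, because a point of $\Phi_{p_i}\cap[\beta,1]$ is at least $y_i$. Elements of $G_{p_i}$ fix points accumulating at $e'$ from the left, so they are the identity just to the left of $e'$, and $\chi_{e'}^-(G_{p_i})=0$. Therefore $n_{i-1}=|\chi_{e'}^-(g)|$ by Lemma 13(2).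

All comparisons are between rational numbers. At the end $y=y_0$ and $n=n_0$. $\square$

*Example.* For $Z$ take $t=\frac12$, $\beta=\frac34$ with the visible nodes $[\frac12,\frac58]$, $[\frac58,\frac34]$. Start with $y_2=\frac34$. Since $G_{5/8}=1$, case (a) gives $y_1=\frac34$. For the node $[\frac12,\frac58]$, $\omega=\frac23<\beta$, $g=z$, and $z(\frac34)=\frac{11}{16}\ne\frac34$. Case (d) gives $e'=\min\mathrm{Fix}(z)\cap[\frac34,1]=1$, so $y=1$, and $n=|\chi_1^-(z)|=1$. This agrees with $\Phi_{1/2}=\{\frac12,\frac23,1\}$ and $G_{1/2}=\langle z\rangle$.

**Corollary 16.** It is decidable, given $\alpha<\beta$ and $\alpha'<\beta'$ in $O\cup\{0,1\}$, whether some $h\in H$ has $h\alpha=\alpha'$, $h\beta=\beta'$.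

*Proof.* Elements of $H$ fix $0$ and $1$ and preserve $(0,1)$, so we need $\alpha=0\Leftrightarrow\alpha'=0$ and $\beta=1\Leftrightarrow\beta'=1$. If then $\alpha=0$ or $\beta=1$, what remains is vacuous or the orbit problem for one point of $O$, decided by Lemma 8(a). Otherwise all four points are in $O$. Check $\alpha'\in H\alpha$ and $\beta'\in H\beta$ by Lemma 8(a); both are necessary. Find $k\in H$ with $k\alpha=\alpha'$ by search, and put $t=\alpha'$ and $\beta_1=k\beta>t$. An $h$ as required exists iff some element of $H$ (namely $hk^{-1}$) fixes $t$ and maps $\beta_1$ to $\beta'$; by cutting at $t$, iff $\beta'\in G_t\beta_1$. If $\beta_1=\beta'$, the answer is yes. Otherwise find $f\in H$ mapping the smaller of $\beta_1,\beta'$ to the larger one; it exists, since $\beta'\in H\beta_1$. Compute $y$ and, if $y$ is larger than the smaller point, $n$, for $t$ and the smaller point by Lemma 15. Then check the conditions of Lemma 12, the last of which says $\chi_y^-(f)\in n\mathbb Z$. $\square$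

*Proof of Theorem 2.* Put $p_0=q_0=0$ and $p_{n+1}=q_{n+1}=1$. For a dyadic $p\in(0,1)\setminus O$ let $\tau(p)$ be the terminal visible node containing $p$ in its interior (Lemma 6) and $p^*$ its left endpoint. For $p\in O\cup\{0,1\}$ put $p^*=p$.

**Step 1: replacing points outside $O$.** We reduce to points of $O\cup\{0,1\}$. If $h\in H$ and $hp_i=q_i$ for all $i$, then by Lemma 7, $p_i\in O\cup\{0,1\}$ iff $q_i\in O\cup\{0,1\}$; and if $p_i\notin O\cup\{0,1\}$, then $h$ maps $\tau(p_i)$ affinely onto a terminal visible node with $q_i$ in its interior, i.e. onto $\tau(q_i)$. So $p_i$ and $q_i$ have the same relative position in $\tau(p_i)$ and $\tau(q_i)$. In all cases $hp_i^*=q_i^*$. Check these necessary conditions on membership in $O\cup\{0,1\}$ and on relative positions. Given them, any $h\in H$ with $hp_i^*=q_i^*$ for all $i$ satisfies $hp_i=q_i$: if $p_i\notin O\cup\{0,1\}$, then $h\tau(p_i)$ is a terminal visible node with left endpoint $q_i^*$, hence equals $\tau(q_i)$, since two terminal visible nodes with the same left endpoint have interiors that meet; and $h$ is affine on $\tau(p_i)$.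

**Step 2: consecutive pairs.** It remains to decide whether some $h\in H$ maps the sequence $(p_i^*)$ to $(q_i^*)$, all terms being in $O\cup\{0,1\}$. Both sequences are nondecreasing: let $p_i<p_{i+1}$. If $p_i\le p_{i+1}^*$, then $p_i^*\le p_i\le p_{i+1}^*$. Otherwise $p_{i+1}\notin O\cup\{0,1\}$ and $p_i$ is interior to $\tau(p_{i+1})$, so $p_i\notin O$, $\tau(p_i)=\tau(p_{i+1})$ and $p_i^*=p_{i+1}^*$. Equalities of neighboring terms must occur at the same places in the two sequences. After deleting repetitions, by Fact 3 such an $h$ exists iff for each pair of consecutive terms there is an element of $H$ as in Corollary 16. $\square$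

*Proof of Theorem 1.* Membership in $H$ is decidable by Lemma 9. Corollary 16 is the algorithm required in Proposition 10, so conjugacy in $H$ is decidable. If $H$ is a closed finitely generated subgroup of $F$, take $K=H$; then $\mathrm{Cl}(K)=H$. So $F$ has no closed finitely generated subgroup with undecidable conjugacy problem. $\square$
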